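# Permanents of $C_4$-free 0-1 matrices with at most $3n$ ones

## Two ones in every row and column: hexagons are best

Let $A=(a_{i,j})$ be an $n\times n$ matrix with entries $0$ and $1$, and let
$$\operatorname{perm}(A)=\sum_{\sigma\in S_n}\prod_{i=1}^n a_{i,\sigma(i)} .$$
Draw $A$ as a bipartite graph: one vertex for each row, one for each column, and row $i$ is adjacent to column $j$ exactly when $a_{i,j}=1$. A permutation $\sigma$ contributes $1$ to the sum exactly when the edges $\{i,\sigma(i)\}$ form a perfect matching (PM), so $\operatorname{perm}(A)$ is the number of PMs of the graph.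

**Definition ($C_4$-free).** $A$ is $C_4$-free if its graph has no cycle of length $4$; equivalently, there are no rows $i\ne i'$ and columns $j\ne j'$ with $a_{i,j}=a_{i,j'}=a_{i',j}=a_{i',j'}=1$. In graph language: two vertices never have two common neighbours. This is the form we shall use constantly.

For example, the $2\times2$ all-ones matrix is itself a 4-cycle, while the matrix with rows $110,\ 011,\ 101$ is a 6-cycle, which we call a *hexagon*. The hexagon has two PMs.

How large can the permanent be if the matrix is $C_4$-free and sparse? There is one case that everybody can do.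

**Proposition 1.** If $A$ is $C_4$-free with exactly two ones in each row and each column, then $\operatorname{perm}(A)\le 2^{n/3}$, with equality iff every component of its graph is a hexagon.

**Proof.** Every vertex has degree $2$, so every component is a cycle, of even length because the graph is bipartite. Length $4$ is forbidden, so each cycle has at least $6$ vertices, that is, at least $3$ rows. With $k$ cycles we have $k\le n/3$, and each cycle has exactly two PMs, so $\operatorname{perm}(A)=2^k\le2^{n/3}$. Equality means that all cycles have length $6$. $\square$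

What changes when we allow three ones per row? Components are no longer classified, so there is nothing to list, and larger components can be better than hexagons.

## The Fano plane and the statement

Take the seven points $p,q_0,q_1,r_0,r_1,s_0,s_1$ and the seven lines
$$\{p,q_0,q_1\},\quad\{p,r_0,r_1\},\quad\{p,s_0,s_1\},\quad \{q_i,r_j,s_k\}\ \text{ with } i+j+k \text{ even}.$$
Any two points lie on exactly one line (for instance $q_i,r_j$ determine $k$), so this is the Fano plane and its $7\times7$ incidence matrix is $C_4$-free with $21$ ones. Its graph is called the Heawood graph.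

Its permanent is $24$. The point $p$ is matched with one of three lines; permuting the letters $q,r,s$ we may take $\{p,s_0,s_1\}$. Then $\{p,q_0,q_1\}$ is matched with some $q_i$ and $\{p,r_0,r_1\}$ with some $r_j$, four choices. Swapping $q_0\leftrightarrow q_1$ and $s_0\leftrightarrow s_1$ together preserves all parities, and so does swapping the indices of $r$ and $s$ together, so all four choices extend in equally many ways; take $i=j=0$. The points $q_1,r_1,s_0,s_1$ remain, for the lines with indices $000,011,101,110$. Of these points only $s_0$ lies on $000$, so they are matched. The points $q_1,r_1,s_1$ and the lines $101,110,011$ form a hexagon: two ways. In total $3\cdot4\cdot2=24$, and exactly $8$ of these PMs use a given edge at $p$.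

Block-diagonal copies give, for $7\mid n$, matrices with $3n$ ones and permanent $24^{n/7}$. Igor Araujo, József Balogh and Yuzhou Wang, "Maximum determinant and permanent of sparse 0-1 matrices", arXiv:2011.01892 (2020), is the source of the question: *if $A$ is $C_4$-free and has at most $3n$ non-zero entries, is $\operatorname{perm}(A)\le24^{n/7}$?* The answer is yes, and a stronger inequality holds for every number of ones.

**Theorem 2.** If $A\in\{0,1\}^{n\times n}$ is $C_4$-free with $m$ ones, then
$$\operatorname{perm}(A)\le 2^{\,n-m/3}\;24^{(m-2n)/7}. \tag{1}$$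
Equality holds iff every connected component of the bipartite graph of $A$ is a 6-cycle or the Heawood graph.

**Corollary 3.** If $A$ is $C_4$-free and $m\le3n$, then $\operatorname{perm}(A)\le24^{n/7}$. Equality holds iff every component is the Heawood graph.

**Proof of Corollary 3 from Theorem 2.** The right side of (1) equals $2^n24^{-2n/7}\,(24^{1/7}2^{-1/3})^m$. Since $24^{1/7}>2^{1/3}$ it is strictly increasing in $m$, and at $m=3n$ it equals $24^{n/7}$. Equality forces $m=3n$ and equality in (1). A hexagon has twice as many edges as rows and the Heawood graph three times as many, so $m=3n$ leaves only Heawood components. Conversely, each Heawood component contributes $24$. $\square$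

## One functional for two extremal graphs

The general tool for permanents with given row sums, Brègman's theorem, gives $6^{n/3}$ when all rows have three ones. This is attained by $3\times3$ all-ones blocks, which are full of 4-cycles, and $6^{1/3}\approx1.817$ while $24^{1/7}\approx1.575$. So $C_4$-freeness must be used.

The next thing to try is induction on $n$ with the hypothesis "at most $3n$ ones". Expand a 3-regular graph at a vertex $z$: $\operatorname{perm}(K)=\sum_{c\in N(z)}\operatorname{perm}(K-z-c)$. Each $K-z-c$ has $n-1$ rows and $3n-5$ edges, and the hypothesis yields $\operatorname{perm}(K)\le3\cdot24^{(n-1)/7}$, too large by the factor $3/24^{1/7}\approx1.905$. Five edges disappeared, and the hypothesis paid us for only three.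

So the inductive bound should have the form $A^nB^m$. To be tight for the Heawood graph it must be $24^{n/7}B^{m-3n}$, which for $m<3n$ is stronger the larger $B$ is. The hexagon ($n=3,m=6$, two PMs) requires $2\le 24^{3/7}B^{-3}$, that is, $B\le24^{1/7}/2^{1/3}$. The largest permitted $B$ gives exactly (1). Put
$$\kappa=2^{-1/3}=0.7937005\ldots,\qquad g=\frac{2^{1/3}}{24^{1/7}}=108^{-1/21}=0.8001479\ldots$$
(indeed $g^{21}=2^7/24^3=1/108$). Since $n-\frac m3=\frac n3-\frac{m-2n}3$, the right side of (1) is $\kappa^{-n}g^{-(m-2n)}$: the bound $2^{n/3}$ of Proposition 1, times $1/g\approx1.25$ for each edge beyond $2n$.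

From now on graphs are finite, simple, bipartite, with two classes of the same size $n=n(K)$; $m=m(K)$ is the number of edges and $d(\cdot)$ the degree. "Smaller" means smaller $n$. Define
$$R(K)=\operatorname{perm}(K)\,\kappa^{n}g^{\,m-2n}. \tag{2}$$
Then (1) says $R(K)\le1$. A graph with a PM has only balanced components, and $R$ is multiplicative over disjoint unions of balanced graphs.

All constants below are products of powers of $\kappa$ and $g$, governed by two identities:
$$\kappa^3=\tfrac12,\qquad \kappa g^7=\tfrac16\quad(\text{its cube is }\tfrac12\cdot\tfrac1{108}=\tfrac1{216}).$$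
Here are the numerical bounds that we shall need; each is a calculator check from the decimals above.

* $g<.80015,\ \ g^2<.64024,\ \ g^7<.2100,\ \ g^{10}<.1076,\ \ \kappa/g<1$;
* $\kappa<.79371,\ \kappa g<.63508,\ .508<\kappa g^2<.50816,\ \kappa g^3<.40661,\ \kappa g^4<.32535,\ \kappa g^5<.26033,\ \kappa g^6<.20830$;
* $\kappa^2g^{-1}<.78732,\ \kappa^2g<.50407,\ \kappa^2g^3<.32272,\ \kappa^2g^4<.25823,\ \kappa^2g^5<.20662,\ \kappa^2g^6<.16533$;
* $\frac12g^2<.32012,\ \frac12g^3<.25615,\ \frac12g^5<.16400,\ \frac12g^6<.13122$.

The graphs to know by heart are the following.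

* $K_2$: $n=m=1$, $R=\kappa/g=0.9919\ldots$
* $C_6$: $R=2\kappa^3=1$.
* Heawood: $R=24\kappa^7g^7=24\cdot\frac14\cdot\frac16=1$.
* $\Theta$: vertices $s,t,c_i,r_i$ ($i=1,2,3$), edges $sc_i,\ c_ir_i,\ r_it$; that is, three paths of length $3$ from $s$ to $t$. The classes are $\{s,r_1,r_2,r_3\}$ and $\{t,c_1,c_2,c_3\}$, $n=4$, $m=9$. In a PM, $s$ goes to some $c_i$, which forces $r_it$ and the other two edges $c_jr_j$, so $\operatorname{perm}=3$ and $R=3\kappa^4g=\frac32\kappa g<.95262$.
* $F$: two hexagons $h_0\dots h_5$ and $h'_0\dots h'_5$ and two adjacent vertices $k,l$, with further edges $kh_0,kh'_0,lh_3,lh'_3$. Here $n=7$, $m=17$. There are $4$ PMs containing $kl$. If $k$ is matched to $h_0$, then by balance of the first hexagon $l$ is matched to $h_3$; the rest of that hexagon has one PM and the other hexagon two. Likewise for $h'_0$. So $\operatorname{perm}F=4+2+2=8$ and $R(F)=8\kappa^7g^3=2\kappa g^3<.81322$. Each degree-2 vertex of $F$ has exactly one degree-2 neighbour.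

One property of $C_6$ and $\Theta$ will produce nearly all contradictions:

**(P)** In $C_6$ and in $\Theta$ any two vertices of the same class have a common neighbour, and each class contains exactly three degree-2 vertices.

In $\Theta$: $s,r_i$ share $c_i$; $r_i,r_j$ share $t$; the other class is symmetric. For $C_6$ it is clear.

## Expansion, and minimum degree four

**Expansion.** Let $\mathcal N$ be a set of matchings such that each PM of $K$ contains exactly one of them, and let $\varepsilon(N)$ be the number of edges incident with $V(N)$. Then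
$$R(K)=\sum_{N\in\mathcal N}\kappa^{|N|}g^{\,\varepsilon(N)-2|N|}\,R(K-V(N)). \tag{3}$$
Indeed $\operatorname{perm}(K)=\sum_N\operatorname{perm}(K-V(N))$, and $K-V(N)$ has $n-|N|$ in place of $n$ and $m-\varepsilon(N)$ in place of $m$; insert this in (2). For one vertex $z$ this reads
$$R(K)=\sum_{c\in N(z)}\kappa\, g^{\,d(z)+d(c)-3}R(K-z-c). \tag{4}$$
As a check, expand $\Theta$ at $s$: each $\Theta-s-c_i$ has $n=3$, $m=5$ and one PM, so $R(\Theta)=3\cdot\kappa g^2\cdot\kappa^3g^{-1}=\frac32\kappa g$, as before.

**Deletion.** An edge is *usable* if it lies in a PM. If $e$ is unusable, then deleting it loses no PM, so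
$$R(K)=g\,R(K-e). \tag{5}$$
At a vertex $c$ of degree $D$, each PM avoids exactly $D-1$ of the $D$ edges, so
$$(D-1)R(K)=\sum_{e\ni c}g\,R(K-e). \tag{6}$$

The statement to be proved is

**T(K)** (for $K$ $C_4$-free): $R(K)\le1$, with equality iff every component is $C_6$ or Heawood (the empty graph included).

With the right functional, crude expansion settles all dense graphs.

**Lemma 4.** Let $K$ be $C_4$-free and connected, with minimum degree at least $4$. Suppose T holds for all smaller graphs and for all graphs with the same $n$ and fewer edges. Then $R(K)<1$.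

**Proof.** *Degrees at least 6.* At a vertex of degree $D\ge6$, (6) gives $R(K)\le gD/(D-1)\le\frac65g<1$. So let all degrees be $4$ or $5$.

*Mixed degrees.* If a degree-4 vertex has a neighbour of degree $5$, expand at it: by (4), $R\le3\kappa g^5+\kappa g^6<.9893$. Otherwise, by connectivity, $K$ is regular.

*5-regular.* Expanding any vertex, $R\le5\kappa g^7=\frac56$.

*4-regular.* Here one expansion gives only $4\kappa g^5\approx1.04$, so we use what the $C_4$-free condition says one step further out. Expand a vertex $i$ with $N(i)=\{j_1,\dots,j_4\}$; each term has factor $\kappa g^5$. In $K-i-j_k$ each remaining $j_l$ has degree $3$, and its neighbours still have degree $4$, because a vertex other than $i$ is adjacent to at most one of the $j$'s. Expand the three remaining $j_l$ one after another; each is a sum of three terms with factor $\kappa g^{3+4-3}=\kappa g^4$. Removing $j_l$ and a neighbour $p\ne i$ of it changes neither the degree $3$ of another remaining $j_{l'}$ (as $p\not\sim j_{l'}$) nor the degree $4$ of the neighbours of $j_{l'}$ (as these are not adjacent to $j_l$). Hence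
$$R\le4\kappa g^5(3\kappa g^4)^3=108\,\kappa^4g^{17}=54\,\kappa g^7\,g^{10}=9g^{10}<.97.\qquad\square$$

## The missing factor at a cubic vertex

Now let $K$ have a vertex $c$ of degree $3$. Expansion at $c$ with cubic neighbours gives $3\kappa g^3\approx1.22$. Deletion gives $2R(K)=g\sum_{e\ni c}R(K-e)$, and with $R(K-e)\le1$ only $R(K)\le\frac32g\approx1.2002$. Since Heawood has $R=1$, no slack is available. But (6) tells us exactly what would suffice:
$$R(K-e)\le\rho_0:=\frac2{3g},\qquad .83317<\rho_0<.83319 .$$
In $K-e$ the vertex $c$ has degree $2$. So we want: *graphs with a degree-2 vertex satisfy $R\le\rho_0$.* The value cannot be lowered: Heawood minus an edge has $24-8=16$ PMs and $R=16\kappa^7g^6=\frac23g^{-1}=\rho_0$. There are exceptions that we must exclude, $C_6$ with $R=1$ and $\Theta$ with $R\approx.9526$.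

Let us try to prove that by expansion. Let $u$ have degree 2 with neighbours $x,y$, and suppose $x$, $y$ and the four second neighbours of $u$ are cubic. A PM matches $u$ with $x$ or $y$, and then the other of $x,y$ with a second neighbour $v$. The two edges meet $8$ edges, so (3) gives $R(K)=\kappa^2g^4\sum_vR(K_v)$, four terms, where $K_v=K-\{u,x,y,v\}$. In $K_v$ the other three second neighbours have degree $2$, so by induction one hopes for $R(K_v)\le\rho_0$. But $4\kappa^2g^4\approx1.033$, and we get $1.033\,\rho_0$: the approach misses by about three percent. What would suffice is the average bound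
$$R(K_v)\le\rho_1:=\frac{\rho_0}{4\kappa^2g^4}=2\kappa^2g^2,\qquad .80664<\rho_1<.80666 .$$
(The two expressions agree: $4\kappa^2g^4\cdot2\kappa^2g^2=8\kappa^4g^6=4\kappa g^6=\frac{4}{6g}=\rho_0$.) Note
$$g<\rho_1<\rho_0<1.$$

The way out is that $K_v$ has *three* new degree-2 vertices, and some of them are close together. So we strengthen the induction a second time: besides $R\le\rho_0$ for one degree-2 vertex, we aim for $R\le\rho_1$ when two degree-2 vertices are at distance at most $2$. The graph $F$, with $R(F)\approx.8132$, shows that this too has exceptions, and they have to be put into the statement.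

## Elementary graphs and attachments

**Definition (elementary).** $K$ is *elementary* if $n\ge2$, $K$ is connected, has a PM, and all its edges are usable.

$C_6$ and $\Theta$ are elementary. The path on four vertices is not: its middle edge is unusable. An elementary graph has minimum degree at least $2$: if $d(v)=1$ with neighbour $w$, then $w$ has another edge by connectivity and $n\ge2$, and that edge is unusable because $w$ must be matched to $v$.

**Definition (attachment).** For $X\subset V(K)$, an *attachment* of $K-X$ is a vertex of $K-X$ with a neighbour in $X$.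

If $K=C_6$ and $X$ is a pair of adjacent vertices, then $K-X$ is a path on four vertices whose attachments are its two ends, one in each class. This is an instance of a general fact, which is our device for proving connectedness.

**Lemma 5.** Let $K$ be elementary, $X\neq\emptyset$, and let $K-X$ have a PM. Then every component $Q$ of $K-X$ has attachments in both classes.

**Proof.** $Q$ is balanced. By connectivity some edge $e$ joins $Q$ to $X$; let $M\ni e$ be a PM of $K$. If all attachments of $Q$ are in one class, the vertices of $Q$ in the other class are matched by $M$ inside $Q$, so by balance all of $Q$ is matched inside $Q$. This contradicts $e\in M$. $\square$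

## The two statements that are proved together

Besides T(K) we prove

**S(K)** (for $K$ $C_4$-free, elementary, having a degree-2 vertex, $K\not\cong C_6,\Theta$):

(a) $R(K)\le\rho_0$, and equality implies $n=7$, $m=20$.

(b) If $K$ has two degree-2 vertices at distance at most $2$, then at least one of the following holds:

* (b1) $R(K)<\rho_1$;
* (b2) $n=5$, $m=12$, $R(K)=\rho_1$;
* (b3) $K\cong F$;
* (b4) $K$ has adjacent degree-2 vertices, and for every adjacent pair $u,v$ of degree-2 vertices the other neighbour of $u$ and the other neighbour of $v$ both have degree exactly $4$.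

The induction is on $n$. For $n=0,1$, T is clear ($R=1$ for the empty graph, $R=\kappa/g<1$ for $K_2$, $R=0$ without an edge) and S is vacuous. Fix $N\ge2$ and **assume T and S for all graphs with $n<N$**. We first prove S for $n(K)=N$, using only smaller graphs, then T for $n(K)=N$.

The next lemma is how S for smaller graphs gets used: large $R$ together with a vertex of low degree identifies the component.

**Lemma 6.** Let $H$ be $C_4$-free, $n(H)<N$, $R(H)>\rho_0$. Then $H$ has a PM, all its edges are usable, and every component with a vertex of degree at most $2$ is $K_2$, $C_6$ or $\Theta$. In particular a component with a vertex of degree exactly $2$ is $C_6$ or $\Theta$.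

**Proof.** $R(H)>0$, so there is a PM. If an edge $e$ were unusable, (5) and T would give $R(H)=gR(H-e)\le g<\rho_0$. So every component is $K_2$ or elementary. An elementary component $Q\not\cong C_6,\Theta$ with a vertex of degree at most $2$, hence exactly $2$, has $R(Q)\le\rho_0$ by S(a), and the other components have $R\le1$ by T, so $R(H)\le\rho_0$, a contradiction. $\square$

The same computation shows, for $C_4$-free $H$ with $n(H)<N$:
$$\text{if } H \text{ has no PM or has an unusable edge, then } R(H)\le g<\rho_1. \tag{7}$$

In the next four sections $K$ is as in S with $n(K)=N$. Two vertices have at most one common neighbour, adjacent ones none. Whenever we bound a term by T, the graph in it is smaller.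

## Degree-2 vertices outside hexagons, and three in a row

**Case 1: some degree-2 vertex $u$ lies in no hexagon.** The purpose is to contract $u$ away. Let $N(u)=\{x,y\}$; delete $u$ and merge $x,y$, whose only common neighbour is $u$, to get a simple graph $K/u$. It is $C_4$-free: a 4-cycle through the merged vertex has the form (merged vertex)$\,p\,w\,q$; if $p,q$ are both neighbours of $x$, or both of $y$, it is a 4-cycle of $K$, and if $p\sim x$, $q\sim y$, then $u\,x\,p\,w\,q\,y$ is a hexagon through $u$. PMs correspond bijectively: a PM of $K$ matches $u$ to one of $x,y$, and the partner of the other becomes the partner of the merged vertex. Since $n$ drops by $1$ and $m$ by $2$, (2) gives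
$$R(K)=\kappa R(K/u)\le\kappa<\rho_1 .$$

*From now on all degree-2 vertices lie in hexagons.*

**Case 2: there is a path $x\,u\,v$ of three degree-2 vertices.** The aim is (b1). The hexagon through $u$ contains $x$ and $v$; write it $z\,x\,u\,v\,y\,w$, so $z\sim x$ and $y\sim v$. The vertices $z,u,y$ are in one class, $x,v,w$ in the other. A PM contains $\{zx,uv\}$ or $\{xu,vy\}$, and these meet $d(z)+3$ and $d(y)+3$ edges, so
$$R(K)=\kappa^2g^{d(z)-1}R(K_1)+\kappa^2g^{d(y)-1}R(K_2),\quad K_1=K-\{z,x,u,v\},\ K_2=K-\{x,u,v,y\}.$$
Both $K_1,K_2$ have PMs: $zx$ is usable and a PM containing it contains $uv$; likewise for $vy$ and $xu$.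

*(i) $d(z),d(y)\ge3$.* Then $R\le2\kappa^2g^2=\rho_1$, with equality only if $d(z)=d(y)=3$ and $R(K_1)=R(K_2)=1$. Suppose so. In the class of $y$, attachments of $K_1$ are neighbours of $x$ or $v$, so $y$ is the only one, and by Lemma 5 $K_1$ is connected. In it $y$ has degree $2$, so $K_1\cong C_6$ by T. It contains the two vertices of $N(z)\setminus x$, which have a common neighbour in it by (P). This is a $C_4$ with $z$, a contradiction. So $R<\rho_1$.

*(ii) $d(z)=2<d(y)$* (the case $d(y)=2<d(z)$ is the mirror image). Now $N(z)=\{x,w\}$, and $y$ has an edge leaving the hexagon. If $d(w)=2$ and $y$ is matched outside the hexagon, then $w,x,v$ must be matched into $\{z,u\}$, which is impossible, so the edges from $y$ out of the hexagon are unusable, a contradiction. Hence $d(w)\ge3$. If $xu,vy$ are in a PM, so is $zw$; the matching $\{xu,vy,zw\}$ meets $6+(d(y)-2)+(d(w)-2)$ edges. With $K_3$ equal to $K$ minus the hexagon,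
$$R=\kappa^2g\,R(K_1)+\tfrac12g^{\,d(y)+d(w)-4}R(K_3).$$
If $d(y)+d(w)\ge7$, then $R\le.50407+.25615<\rho_1$. Let $d(y)=d(w)=3$. The attachments of $K_1$ are $y$ and $w$, in opposite classes, so by Lemma 5 every component contains both: $K_1$ is connected, and $y,w$ have degree $2$ in it. By Lemma 6 there are three possibilities.

* $R(K_1)\le\rho_0$: $R\le.50407\cdot.83319+.32012<.7402<\rho_1$.
* $K_1\cong\Theta$: $R\le.50407\cdot.95262+.32012<.8004<\rho_1$.
* $K_1\cong C_6$: since $y\sim w$, $K_3=C_6-y-w$ is a path on four vertices, with $R(K_3)=\kappa^2g^{-1}$, and $R\le.50407+.32012\cdot.78732<.757<\rho_1$.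

*(iii) $d(z)=d(y)=2$.* If $d(w)=2$, then $K=C_6$, excluded. If $d(w)\ge3$ and $w$ is matched outside the hexagon, then $z,u,y$ must be matched into $\{x,v\}$, impossible. So the edges from $w$ out of the hexagon, which exist, are unusable, a contradiction.

Thus Case 2 gives (b1).

## An adjacent pair of degree-2 vertices

**Case 3: Case 2 does not occur, and $u,v$ are adjacent degree-2 vertices.** The aim is $R<\rho_0$ always, and (b1), (b2) or (b3) unless the other neighbours both have degree $4$. Let $x\sim u$ and $y\sim v$ be those other neighbours; since Case 2 does not occur, $a=d(x)\ge3$ and $b=d(y)\ge3$. They are in opposite classes, and $x\not\sim y$ (no $C_4$). Put $K'=K-u-v$ and $K''=K-\{x,u,v,y\}$. A PM contains $uv$ (meeting $3$ edges) or $\{xu,vy\}$ (meeting $a+b+1$ edges), so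
$$R(K)=\kappa g\,R(K')+\kappa^2g^{\,a+b-3}R(K''). \tag{8}$$
Formula (8) holds in any $C_4$-free graph with an adjacent pair of degree-2 vertices whose other neighbours have degrees $a,b$. As $uv$ is usable, $K'$ has a PM; its attachments are $x,y$, in opposite classes, so $K'$ is connected by Lemma 5. Also note
$$\kappa g\,\rho_0=\tfrac23\kappa<.52915 .$$

**Step 3a: $a=b=3$.** Here $x,y$ have degree $2$ in $K'$.

*Large $R(K')$.* If $R(K')>\rho_0$, then $K'\cong C_6$ or $\Theta$ by Lemma 6. If $K'\cong C_6$, the nonadjacent $x,y$ of opposite classes are antipodal, and adding the path $x\,u\,v\,y$ gives $K\cong\Theta$, excluded. If $K'\cong\Theta$, then $x,y$ are nonadjacent degree-2 vertices in opposite classes, up to symmetry $x=c_1$, $y=r_2$. In $\Theta-c_1-r_2$ the vertex $r_1$ has only the neighbour $t$ and $c_2$ only $s$, which forces the PM $r_1t,\ c_2s,\ c_3r_3$. So $\operatorname{perm}(K)=3+1=4$, $n=5$, $m=12$ and $R=4\kappa^5g^2=2\kappa^2g^2=\rho_1$. This is (b2).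

*Small $R(K')$.* Let $R(K')\le\rho_0$. If also $R(K'')\le\rho_0$, then $R\le.52915+.32272\cdot.83319<.7981<\rho_1$. So let $R(K'')>\rho_0$; write $N(x)=\{u,x_1,x_2\}$, $N(y)=\{v,y_1,y_2\}$. The attachments of $K''$ are $x_1,x_2$ in one class and $y_1,y_2$ in the other, so by Lemma 5 every component contains some $x_i$ and some $y_j$. There are one or two components.

*One component $Q$.* If $Q$ had a vertex of degree at most $2$, it would be $K_2$, $C_6$ or $\Theta$ by Lemma 6. It contains $x_1\ne x_2$ in one class, so it is not $K_2$, and by (P) $x_1,x_2$ have a common neighbour in $Q$, a $C_4$ with $x$. So $Q$ has minimum degree at least $3$, and $x_1,x_2,y_1,y_2$ have degree at least $4$ in $K$. Expand $x$ in $K'$: $R(K')\le\sum_i\kappa g^3R(K'-x-x_i)$. In $K'-x-x_i$ the vertex $y$ still has degree $2$, and at most one of $y_1,y_2$ lost a neighbour, since $x_i$ is not adjacent to both (no $C_4$ with $y$). Expanding $y$ gives $R(K'-x-x_i)\le\kappa(g^3+g^2)<.91477$. Hence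
$$R(K)\le.63508\cdot.81322\cdot.91477+.32272<.7953<\rho_1 .$$

*Two components* $Q_1\ni x_1,y_1$ and $Q_2\ni x_2,y_2$ (after labelling). Put $P_i=\operatorname{perm}Q_i$ and $p_i=\operatorname{perm}(Q_i-x_i-y_i)$. A PM without $uv$ contains $xu,vy$; a PM with $uv$ matches $x$ and $y$ into the same $Q_i$, by balance. So $\operatorname{perm}K=P_1P_2+p_1P_2+P_1p_2$. Put $R_i=R(Q_i)$ and $S_i=p_i\kappa^{n(Q_i)}g^{m(Q_i)-2n(Q_i)}$. As $n(K)=n(Q_1)+n(Q_2)+2$ and $m(K)=m(Q_1)+m(Q_2)+7$,
$$R(K)=\kappa^2g^3\,(R_1R_2+S_1R_2+R_1S_2).$$
By Lemma 6 each $Q_i$ is one of the following.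

* $K_2$: $(R,S)=(\kappa/g,\kappa/g)$.
* $C_6$: $(R,S)=(1,\frac12)$. Removing two vertices of opposite classes, adjacent or antipodal, leaves exactly one PM.
* $\Theta$: $R=\frac32\kappa g$. If $\{x_i,y_i\}=\{c_j,r_j\}$ for some $j$, a hexagon remains and $p=2$. For other pairs from opposite classes $p=1$: for $\{s,t\}$ the three edges $c_jr_j$ remain; for $\{s,c_i\}$ we are forced to take $r_it$ and the other $c_jr_j$, and $\{t,r_i\}$ is symmetric; for $\{c_i,r_j\}$ with $i\ne j$ see above. So $S=\frac p3R=\frac p2\kappa g\le\kappa g$.
* Big (minimum degree at least $3$): $R\le1$ by T, and $S\le\kappa g^3$, because removing $x_i,y_i$ removes at least $5$ edges and T applies to what remains.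

Now the combinations.

* $K_2,K_2$: $K\cong\Theta$, excluded.
* $K_2,C_6$: $R=\kappa^2g^3\cdot\frac52\cdot\frac\kappa g=\frac54g^2<.8004$.
* $K_2,\Theta$ with $p=1$: $R=\kappa^2g^3\cdot\frac\kappa g\cdot\frac72\kappa g=\frac74\kappa g^3<.712$.
* $K_2,\Theta$ with $p=2$: say $Q_1=K_2$ and, by symmetry, $x_2=c_1$, $y_2=r_1$. We have the hexagons $x\,u\,v\,y\,y_1\,x_1$ and $s\,c_2\,r_2\,t\,r_3\,c_3$, with $x,y$ antipodal in the first and $s,t$ in the second, and the adjacent vertices $c_1$ (joined to $x,s$) and $r_1$ (joined to $y,t$). So $K\cong F$, which is (b3), and $R(F)<.81322<\rho_0$.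
* $K_2$, big: $R\le\kappa^2g^3\cdot\frac\kappa g(2+\kappa g^3)\le.32272\cdot2.40661<.7767$.
* No $K_2$: $R\le.32272\,(1+2\cdot.63508)<.733$.

All are below $\rho_1$ except $F$. So Step 3a gives (b1), (b2) or (b3), and always $R<\rho_0$.

**Step 3b: exactly one of $a,b$ is $3$**, say $a=3$, $b\ge4$. We show $R(K')\le\rho_0$. Otherwise, as $K'$ is connected and $d_{K'}(x)=2$, $K'\in\{C_6,\Theta\}$; since $d_{K'}(y)=b-1\ge3$, $K'=\Theta$ and $y\in\{s,t\}$. But all degree-2 vertices in the class opposite to $y$ are adjacent to $y$, while $x\not\sim y$: impossible. So $R\le.52915+\kappa^2g^4<.52915+.25823<\rho_1$.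

**Step 3c: $a,b\ge4$ and $a+b\ge9$.** Directly, $R\le\kappa g+\kappa^2g^6<.63508+.16533<\rho_1$.

**Step 3d: $a=b=4$.** This is the situation of (b4), and we only need $R<\rho_0$. Let $Y=(N(x)\cup N(y))\setminus\{u,v\}$, six vertices. If all of $Y$ have degree at least $4$, expanding $x$ in $K'$ gives $R(K')\le3\kappa g^4<.97605$, and $R\le.63508\cdot.97605+.20662<.8266<\rho_0$. Otherwise some $y^*\in Y$ has degree at most $3$ in $K$, hence at most $2$ in $K''$. If $R(K'')\le\rho_0$, then $R\le.63508+.20662\cdot.83319<.8073<\rho_0$. Otherwise, by Lemma 6, the component $Q$ of $y^*$ in $K''$ is $K_2$, $C_6$ or $\Theta$. By Lemma 5 it contains a neighbour of $x$ and a neighbour of $y$; it contains exactly one of each, $x_1$ and $y_1$, trivially for $K_2$, and for $C_6,\Theta$ because two neighbours of $x$ (or of $y$) in $Q$ would have a common neighbour in $Q$ by (P), a $C_4$. Put $N_0=K-V(Q)$ and $Q'=K''-V(Q)$.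

*$N_0$ is connected.* By Lemma 6 $K''$ has a PM, hence so does $Q'$, and with $xu,vy$ this gives a PM of $N_0$. The only attachments of $N_0$ are $x$ and $y$, in opposite classes, so by Lemma 5 every component of $N_0$ contains both.

*Splitting off $Q$.* By balance of $Q$, the edges $xx_1,yy_1$ are both or neither in a PM. If neither, the PM splits into PMs of $Q$ and of $N_0$. If both, then $uv$ is in it and the rest lies in $Q-x_1-y_1$ and $Q'$. Here $m(K)=m(Q)+m(N_0)+2=m(Q)+m(Q')+9$ and $n(K)=n(Q)+n(N_0)=n(Q)+n(Q')+2$. With $S(Q)=\operatorname{perm}(Q-x_1-y_1)\kappa^{n(Q)}g^{m(Q)-2n(Q)}$,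
$$R(K)=g^2R(Q)R(N_0)+\kappa^2g^5\,S(Q)R(Q')\le.64024\,R(N_0)+.20662,$$
since $R(Q),R(Q')\le1$ and $S(Q)\le1$ by the list in Step 3a. If $R(N_0)\le\rho_0$ this is below $.7401$. Otherwise, as $N_0$ is connected with $d_{N_0}(u)=2$ and $d_{N_0}(x)=3$, Lemma 6 gives $N_0\cong\Theta$, and $R\le.64024\cdot.95262+.20662<.8166<\rho_0$.

## A vertex with several degree-2 neighbours

**Case 4: no two degree-2 vertices are adjacent, and some $x$ has $q\ge2$ neighbours $u_1,\dots,u_q$ of degree $2$.** The aim is (b1). Here $D=d(x)\ge3$. Let $y_j$ be the other neighbour of $u_j$. The $y_j$ are distinct (no $C_4$) and of degree at least $3$, and $y_j$ is not adjacent to any neighbour of $x$ other than $u_j$. The other neighbours $r$ of $x$ have $d(r)\ge3$.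

*The bound at a star.* If a PM contains $xu_i$, it contains $u_jy_j$ for all $j\ne i$. This matching has $q$ edges and
$$\varepsilon=D+1+\sum_{j\ne i}d(y_j)\ge D+3q-2 .$$
If it contains $xr$, it contains all $u_jy_j$. This matching has $q+1$ edges and, as $r$ is adjacent to no $y_j$,
$$\varepsilon=D+d(r)-1+\sum_jd(y_j)\ge D+3q+2 .$$
By (3) and T,
$$R\le\kappa^qg^{\,D+q-2}\bigl(q+(D-q)\kappa g^2\bigr). \tag{9}$$
We shall reuse (9) in other graphs, so note what it needs: $C_4$-freeness, T for smaller graphs, degree-2 neighbours $u_1,\dots,u_q$ of $x$ whose other neighbours $y_j$ are distinct of degree at least $3$, and degree at least $3$ for the other neighbours of $x$.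

*$q\ge3$.* As $\kappa g<1$, $\kappa^qg^{D+q-2}\le(\kappa g)^3g^{D-2}=\frac12g^{D+1}$, and the bracket is at most $D$. So $R\le\frac12Dg^{D+1}$. The ratio of consecutive values is $(1+\frac1D)g$, which exceeds $1$ for $D=4$ and is below $1$ for $D=5$, so the maximum is at $D=5$, and $R\le\frac52g^6<.66<\rho_1$.

*$q=2$.* Write $f(D)=\kappa^2g^D\bigl(2+(D-2)\kappa g^2\bigr)$ for the right side of (9). For $D\ge3$,
$$\frac{f(D+1)}{f(D)}\le g\Bigl(1+\frac{.50816}{2.508}\Bigr)<1,$$
and
$$f(3)<.32272\cdot2.50816<.8095<\rho_0,\qquad f(4)<.25823\cdot3.01632<.77891<\rho_1 .$$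
So $R<\rho_0$ always, and $R<\rho_1$ unless $D=3$.

*$q=2$, $D=3$.* Let $N(x)=\{u_1,u_2,r\}$. Keeping the degrees in the expansion,
$$R=\kappa^2g^{d(y_2)}R(K_a)+\kappa^2g^{d(y_1)}R(K_b)+\tfrac12g^{\,d(r)+d(y_1)+d(y_2)-4}R(K_c),$$
where $K_a=K-\{x,u_1,u_2,y_2\}$, $K_b=K-\{x,u_1,u_2,y_1\}$ and $K_c=K-\{x,r,u_1,u_2,y_1,y_2\}$. If some $d(y_i)\ge4$, then $R\le.32272+.25823+.13122<\rho_1$. If $d(r)\ge4$, then $R\le.64544+.13122<\rho_1$. Let all three degrees be $3$. We show $R(K_a)\le\rho_0$. Otherwise $K_a$ has a PM; its only attachment in the class of $x$ is $y_1$, so it is connected by Lemma 5. Since $r\not\sim y_2$, $r$ has degree $2$ in it, so $K_a\in\{C_6,\Theta\}$ by Lemma 6. It contains the two vertices of $N(y_2)\setminus u_2$, which have a common neighbour in it by (P), a $C_4$ with $y_2$: contradiction. Exchanging indices, $R(K_b)\le\rho_0$. So $R\le.64544\cdot.83319+.16400<.702<\rho_1$.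

**Part (b) is now complete.** Suppose $K$ has two degree-2 vertices at distance at most $2$. They are adjacent, or have a common neighbour; that neighbour may have degree $2$. So one of Cases 1–4 applies. Cases 1, 2 and 4 give (b1). Outside Cases 1 and 2, if there are adjacent degree-2 vertices, Case 3 applies to every such pair: either some pair does not have $a=b=4$, giving (b1), (b2) or (b3), or all pairs have $a=b=4$, which is (b4). Part (a), with strict inequality, holds in Cases 1–4.

## Isolated degree-2 vertices: all but the cubic neighbourhood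

**Case 5.** What remains for (a): all degree-2 vertices lie in hexagons and no two of them are at distance at most $2$. So neighbours and second neighbours of degree-2 vertices have degree at least $3$. "Cubic" means degree $3$ in $K$. We first record how the hypothesis restricts pieces $C_6,\Theta$ left after deletions.

**Lemma 7.** If a component $Q$ of $K-X$ is $C_6$ or $\Theta$, then in each class at least two of the three degree-2 vertices of $Q$ are attachments.

**Proof.** A non-attachment has the same degree in $K$ as in $Q$. Two degree-2 non-attachments in one class would be degree-2 vertices of $K$ with a common neighbour, by (P). $\square$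

Let $u$ have degree $2$, $N(u)=\{x,y\}$, $a=d(x)\le b=d(y)$. Class I is the class of $u$, class II that of $x,y$. By (4),
$$R(K)=\kappa g^{a-1}R(K-u-x)+\kappa g^{b-1}R(K-u-y). \tag{10}$$
If $a\ge4$, then $R\le2\kappa g^3<.81322<\rho_0$. If $a=3$ and $b\ge6$, then $R\le.50816+.26033<\rho_0$. So $a=3$ and $b\in\{3,4,5\}$.

**Step 5B: $a=3$, $b\in\{4,5\}$.** Let $N(x)=\{u,\alpha_1,\alpha_2\}$ and $N(y)=\{u,\beta_1,\dots,\beta_{b-1}\}$. Since $x,y$ share only $u$, no $\alpha_i$ is adjacent to $y$ and no $\beta_j$ to $x$.

*(i) Some $\alpha_i$ is cubic.* It has degree $2$ in $K-u-x$, whose only class II attachment is $y$. If $R(K-u-x)>\rho_0$, the component of $\alpha_i$ would be $C_6$ or $\Theta$ (Lemma 6) and would contain two class II attachments (Lemma 7), a contradiction. So $R\le.50816\,\rho_0+.40661<.8301<\rho_0$.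

*(ii) $d(\alpha_1),d(\alpha_2)\ge4$.* Expanding $x$, which has degree $2$ in $K-u-y$,
$$R(K-u-y)\le\sum_{i}\kappa g^3R(H_i),\qquad H_i=K-\{u,y,x,\alpha_i\},$$
so $R(K-u-y)\le.81322$. If $b=5$, then $R\le.50816+.32535\cdot.81322<\rho_0$. Let $b=4$. If all $d(\beta_j)\ge4$, expanding $y$, of degree $3$ in $K-u-x$, gives $R(K-u-x)\le3\kappa g^4<.97605$, and $R\le.50816\cdot.97605+.40661\cdot.81322<.8267<\rho_0$. If some $\beta_j$ is cubic, it has degree $2$ in each $H_i$. If $R(H_i)>\rho_0$, the component of $\beta_j$ is $C_6$ or $\Theta$ and contains, by Lemma 7, two class II attachments of $H_i$, that is, two vertices of $N(\alpha_i)\setminus x$. They have a common neighbour there by (P), a $C_4$ with $\alpha_i$. So $R(H_1),R(H_2)\le\rho_0$ and $R\le.50816+.40661\cdot.81322\,\rho_0<.784<\rho_0$.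

**Step 5A: $a=b=3$.** Let $N(x)=\{u,\alpha_1,\alpha_2\}$, $N(y)=\{u,\beta_1,\beta_2\}$ and $V_4=\{\alpha_1,\alpha_2,\beta_1,\beta_2\}$; these are four distinct vertices of degree at least $3$, and no $\alpha_i$ is adjacent to $y$, no $\beta_j$ to $x$. Put $K_v=K-\{u,x,y,v\}$ and $R_v=R(K_v)$ for $v\in V_4$. A PM contains exactly one of the matchings $\{ux,y\beta_j\}$, $\{uy,x\alpha_i\}$, and the one covering $v$ meets $d(v)+5$ edges, so
$$R(K)=\sum_{v\in V_4}\kappa^2g^{\,d(v)+1}R_v,\qquad \operatorname{perm}(K)=\sum_{v\in V_4}\operatorname{perm}(K_v). \tag{11}$$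

**Lemma 8.** Let $v\ne v'$ in $V_4$ with $v'$ cubic. Then $v'$ has degree $2$ in $K_v$, its component in $K_v$ is not $C_6$ or $\Theta$, and $R_v\le\rho_0$.

**Proof.** Among the removed vertices, $v'$ is adjacent to exactly one of $x,y$ and to no other. Class II attachments of $K_v$ are neighbours of $v$ other than $x,y$. If the component of $v'$ were $C_6$ or $\Theta$, Lemma 7 would put two of them in it, and (P) would give a $C_4$ with $v$. Now Lemma 6 gives $R_v\le\rho_0$. $\square$

Let $t$ be the number of cubic vertices in $V_4$. A cubic $v$ has coefficient $\kappa^2g^4<.25823$ in (11), a non-cubic one at most $\kappa^2g^5<.20662$.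

* $t=0$: $R\le4\kappa^2g^5<.8265<\rho_0$.
* $t=1$: Lemma 8 applies to the three non-cubic $v$, so $R\le.25823+3(.20662)\rho_0<.775<\rho_0$.
* $t=2$: Lemma 8 applies to all $v$, so $R\le2(.25823+.20662)\rho_0<\rho_0$.
* $t=3$: $R\le(3(.25823)+.20662)\rho_0=.98131\,\rho_0<\rho_0$.

For $t=4$ the coefficient sum exceeds $1$: this is the three-percent gap.

## The cubic neighbourhood

Let $t=4$. If some degree-2 vertex of $K$ has a non-cubic neighbour or second neighbour, apply the previous section to that vertex and get $R<\rho_0$. So we may assume
$$\text{for every degree-2 vertex of } K,\text{ its two neighbours and its four second neighbours are cubic.} \tag{12}$$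
Now $R(K)=\kappa^2g^4\sum_vR_v$ and $4\kappa^2g^4\rho_1=\rho_0$. So **it suffices that $\sum_vR_v\le4\rho_1$**, and strict inequality there gives $R(K)<\rho_0$. By Lemma 8, $R_v\le\rho_0$ for all $v$.

Let $\mathcal W$ be the set of vertices $w\ne x,y$ adjacent to some $\alpha_i$ and some $\beta_j$. It is nonempty, since $u$ lies in a hexagon $u\,x\,\alpha_i\,w\,\beta_j\,y$. For a chosen $w\in\mathcal W$ label so that $w\sim\alpha_1,\beta_1$; then $w\not\sim\alpha_2,\beta_2$ (no $C_4$ with $x$ or $y$). Let
$$N(\alpha_1)=\{x,w,f_1\},\qquad N(\beta_1)=\{y,w,f_2\}.$$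
As $\alpha_1,\beta_1$ share only $w$: $f_1\ne f_2$, $f_1\not\sim\beta_1$, $f_2\not\sim\alpha_1$. Everything is symmetric under exchanging $(x,\alpha_i,f_1)$ with $(y,\beta_i,f_2)$. We split by the degree of $w$.

**Step (i): some $w\in\mathcal W$ has degree $2$.** The aim is to use S(b) twice and a pendant vertex twice. In $K_{\alpha_2}$ the vertices $\alpha_1,w,\beta_1$ all have degree $2$. If $K_{\alpha_2}$ has no PM or has an unusable edge, $R_{\alpha_2}\le g<\rho_1$ by (7). Otherwise their component $Q$ is elementary and not $C_6,\Theta$ (Lemma 8), and S(b) applies to it. In $Q$ the degree-2 vertex $w$ has two degree-2 neighbours, so (b3) fails; (b4) fails for the pair $\alpha_1,w$, because the other neighbour $\beta_1$ of $w$ has degree $2$. So (b1) or (b2) holds, and $R_{\alpha_2}\le R(Q)\le\rho_1$. By symmetry $R_{\beta_2}\le\rho_1$. In $K_{\alpha_1}$ the vertex $w$ has degree $1$ and its neighbour $\beta_1$ degree $2$, so expanding $w$ gives $R_{\alpha_1}\le\kappa g^{1+2-3}=\kappa<.79371$; by symmetry $R_{\beta_1}<.79371$. So $\sum_vR_v<4\rho_1$.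

**Step (ii): some $w\in\mathcal W$ has degree $3$.** Let $N(w)=\{\alpha_1,\beta_1,r\}$; here $r\notin V_4\cup\{u\}$. The purpose of this step is the following claim.

**Claim.** For each $v\in V_4$: $R_v\le\rho_1$ or $K_v\cong F$; and if $R_v=\rho_1$, then $n(K_v)=5$ and $m(K_v)=12$.

*Setting up.* If $K_v$ has no PM or has an unusable edge, $R_v\le g<\rho_1$ by (7). So assume that $K_v$ has a PM and that all its edges are usable; each component is $K_2$ or elementary. By symmetry $v=\alpha_2$ or $v=\alpha_1$. Let $Q$ be the component of $w$ in $K_v$. The class I attachments of $K_v$ are exactly the three vertices of $V_4\setminus v$, each of degree $2$ in $K_v$. By Lemma 5 each component of $K_v$ contains one of them, so it is not $K_2$, hence elementary; by Lemma 8 it is not $C_6$ or $\Theta$; by S(a) it has $R\le\rho_0$. Moreover $Q$ has two degree-2 vertices at distance at most $2$: $\alpha_1,\beta_1$ with common neighbour $w$ if $v=\alpha_2$; the adjacent vertices $\beta_1,w$ if $v=\alpha_1$. So S(b) applies to $Q$.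

*Cases (b1)–(b3).* In case (b1), $R_v\le R(Q)<\rho_1$. In case (b2), $R(Q)=\rho_1$, and either $K_v=Q$, with $n(K_v)=5$, $m(K_v)=12$, or there are other components and $R_v\le\rho_1\rho_0<\rho_1$. In case (b3), either $K_v=Q\cong F$, or $R_v\le R(F)\rho_0<.68<\rho_1$.

It remains to show $R_v<\rho_1$ in case (b4).

*Case (b4), $v=\alpha_2$.* Let $p,p'$ be adjacent degree-2 vertices of $Q$, $p$ in class I, whose other neighbours in $Q$ have degree $4$ in $Q$. If $p$ or $p'$ had degree $2$ in $K$, it would have a neighbour of degree at least $4$ in $K$, contradicting (12). So both are attachments: $p\in\{\alpha_1,\beta_1,\beta_2\}$ and $p'\in N(\alpha_2)\setminus x$. Now $\alpha_1\not\sim p'$ (else a $C_4$ with $x,\alpha_2$), so $p\ne\alpha_1$. If $p=\beta_1$, then $p'=f_2$ (as $w\not\sim\alpha_2$), and the other neighbour of $p$ is $w$, which has degree $3$ in $K_v$, a contradiction. So $p=\beta_2$. Let $N(\beta_2)=\{y,p',e\}$; then $d_{K_v}(e)=4$. By (8) and T,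
$$R_v\le\kappa g\,R(L)+\kappa^2g^5,\qquad L=K_v-\beta_2-p'=K-\{u,x,y,\alpha_2,\beta_2,p'\}.$$
In $L$ the vertex $\alpha_1$ has degree $2$: its neighbours are $w$ and $f_1$, and $\alpha_1\not\sim p'$. Suppose $R(L)>\rho_0$. Then its component is $C_6$ or $\Theta$ (Lemma 6). The class II attachments of $L$ are $e$ and the single vertex of $N(\alpha_2)\setminus\{x,p'\}$. By Lemma 7 both lie in that component and have degree $2$ in it. But $e$ has degree $4-1=3$ in $L$, a contradiction. So $R(L)\le\rho_0$ and $R_v\le.52915+.20662<\rho_1$.

*Case (b4), $v=\alpha_1$.* In $K_v$ the adjacent vertices $\beta_1$ and $w$ have degree $2$, with other neighbours $f_2$ and $r$; by (b4) these have degree $4$ in $K_v$. By (8) and T, $R_v\le\kappa gR(L)+\kappa^2g^5$ with $L=K_v-\beta_1-w=K-\{u,x,y,\alpha_1,\beta_1,w\}$. In $L$ the vertex $\alpha_2$ has degree $2$, as $\alpha_2\not\sim w$ is in the class of the deleted $u,\alpha_1,\beta_1$ and loses only $x$. Suppose $R(L)>\rho_0$. Then the component of $\alpha_2$ is $C_6$ or $\Theta$. The class II attachments of $L$ are $f_1,f_2$, so by Lemma 7 $f_2$ has degree $2$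 in that component; but its degree in $L$ is $4-1=3$, a contradiction. So again $R_v\le.52915+.20662<\rho_1$. The claim is proved.

*If no $K_v\cong F$*, then $\sum_vR_v\le4\rho_1$ and $R(K)\le\rho_0$. Equality forces all $R_v=\rho_1$, so $n(K)=5+2=7$ and $m(K)=12+8=20$.

*If some $K_v\cong F$*, then $n(K)=9$ and $m(K)=17+8=25$, so all $K_v$ have $n=7$, $m=17$. For them $R_v\le\rho_1$ means
$$\operatorname{perm}K_v\le\frac{2\kappa^2g^2}{\kappa^7g^3}=\frac{2}{\kappa^5g}=\frac{8\kappa}{g}<8,$$
that is, $\operatorname{perm}K_v\le7$, while $\operatorname{perm}F=8$. If not all four $K_v$ are $F$, then by (11) $\operatorname{perm}K\le31$ and $R(K)\le31\kappa^9g^7=\frac{31}8g^7<.814<\rho_0$.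

*All four $K_v\cong F$ is impossible.* Suppose $K_{\alpha_2}\cong F$. The graph $F$ has the symmetries $h_i\leftrightarrow h'_i$; $h_i\leftrightarrow h_{-i}$; $h'_i\leftrightarrow h'_{-i}$ (indices mod $6$, everything else fixed); and $h_i\leftrightarrow h_{3-i}$, $h'_i\leftrightarrow h'_{3-i}$, $k\leftrightarrow l$. The last one exchanges the classes, so we may take class I to contain the even-indexed vertices of the hexagons; its degree-2 vertices are $h_2,h_4,h'_2,h'_4$. By Lemma 8, $\alpha_1,\beta_1,\beta_2$ are three of these, and they are all the class I attachments. As $\alpha_1,\beta_1$ have the common neighbour $w$, the pair $\{\alpha_1,\beta_1\}$ is $\{h_2,h_4\}$ or $\{h'_2,h'_4\}$. Using the other symmetries, $\alpha_1=h_2$, $\beta_1=h_4$, $\beta_2=h'_2$.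

Then $h'_4$ is not an attachment, so it has degree $2$ in $K$, and its neighbour $h'_5$ does not, since we are in Case 5. As $h'_5$ has degree $2$ in $F$, it is an attachment: $h'_5\in N(\alpha_2)$. The vertices $h_1,h_5$ have degree $2$ in $F$ and the common neighbour $h_0$, so not both have degree $2$ in $K$, and one of them is in $N(\alpha_2)$. It is not $h_1$, since $h_1\sim h_2=\alpha_1$ and $\alpha_1,\alpha_2$ already share $x$. So $N(\alpha_2)=\{x,h'_5,h_5\}$, and $N_K(h_1)=\{h_0,\alpha_1\}$. Hence $h_1$ has degree $1$ in $K_{\alpha_1}$, and $K_{\alpha_1}\not\cong F$ because $F$ has minimum degree $2$.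

**Step (iii): all $w\in\mathcal W$ have degree at least $4$.** The aim is to apply the star bound (9) inside $K_{\alpha_2}$ at $w$. Fix $w$ and put $W=d(w)\ge4$. By (12), $d(f_1),d(f_2)\ge3$, because $w$ is a second neighbour of each and is not cubic; and all neighbours of $w$ have degree at least $3$, because otherwise $w$ would be cubic. In $K_{\alpha_2}$:

* $\alpha_1,\beta_1$ have degree $2$, with neighbours $w,f_1$ and $w,f_2$;
* $w$ has degree $W$, and its neighbours other than $\alpha_1,\beta_1$ keep their degree at least $3$: none is adjacent to $x$ or $y$, as $w\not\sim\alpha_2,\beta_2,u$;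
* $f_1$ keeps degree at least $3$: $f_1\not\sim\alpha_2$, else a $C_4$ with $x,\alpha_1$;
* $f_2$ has degree at least $3$: if $f_2\sim\alpha_2$, then $f_2\in\mathcal W$ has degree at least $4$ in $K$ and loses only $\alpha_2$.

So (9) applies with $q=2$, $D=W$, and $R_{\alpha_2}\le f(W)\le f(4)<.77891$. By symmetry $R_{\beta_2}<.77891$. With $R_{\alpha_1},R_{\beta_1}\le\rho_0$,
$$\sum_vR_v<2(.77891)+2(.83319)=3.2242<3.22656<4\rho_1 .$$

This proves S(K) for $n(K)=N$. Equality in (a) occurred as a possibility only in Step (ii), with $n=7$, $m=20$.

## Closing the induction: cubic vertices and the Heawood graph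

It remains to prove T(K) for $n(K)=N$. We induct on $m$; all of S with $n=N$ is now available. If every component is $C_6$ or Heawood, then $R=1$ by multiplicativity.

**Step 1: reduction to elementary graphs of minimum degree at least $3$.** Without a PM, $R=0$. With an unusable edge $e$, $R(K)=gR(K-e)\le g<1$ by T for fewer edges. If $K$ has a PM and is disconnected, use multiplicativity and T for smaller $n$. Otherwise, as $N\ge2$, $K$ is elementary. If it has a degree-2 vertex, then $K=C_6$ with $R=1$, or $K=\Theta$ with $R<1$, or $R\le\rho_0<1$ by S. So let the minimum degree be at least $3$. If it is at least $4$, then $R<1$ by Lemma 4.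

**Step 2: a cubic vertex $c$.** This is where $\rho_0$ pays off. Let $e\ni c$.

*$K-e$ is connected.* Suppose $e=ab$ were a bridge with sides $A\ni a$, $B\ni b$. As $e$ is in some PM, $A-a$ is balanced, so $A$ is unbalanced, every PM uses $e$, and the other edges at $a$ are unusable, a contradiction.

*$R(K-e)\le\rho_0$.* $K-e$ has minimum degree at least $2$ and at most two vertices of degree below $3$, so it is not $C_6$ or $\Theta$, which have six each. If $K-e$ has no PM or has an unusable edge, then $R(K-e)\le g<\rho_0$ by (5) and T for fewer edges. Otherwise it is elementary and $c$ has degree $2$ in it, so $R(K-e)\le\rho_0$ by S(a).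

By (6),
$$2R(K)=\sum_{e\ni c}g\,R(K-e)\le3g\rho_0=2,$$
so $R(K)\le1$.

**Step 3: equality.** If $R(K)=1$, then $R(K-e)=\rho_0$ for the edges $e\ni c$; since $g<\rho_0$, this value came from S(a), so $n=7$ and $m(K-e)=20$. Thus $m(K)=21$ and, the minimum degree being at least $3$, $K$ is cubic. View rows as points and columns as blocks of three points. The $7$ blocks contain $7\binom32=21=\binom72$ pairs of points in total, and two points share at most one block, so any two points lie in exactly one block.

Such a system is the Fano plane. To see this, let $B$ be a block and $p\notin B$ a point. Each of the three points of $B$ lies in a block with $p$; these three blocks are distinct, since two points of $B$ share only $B$, and $p$ is in exactly three blocks. So every block through $p$ meets $B$. A block other than $B$ contains a point outside $B$, so any two distinct blocks meet, in exactly one point. Now fix a point $p$ with blocks $\{p,q_0,q_1\},\{p,r_0,r_1\},\{p,s_0,s_1\}$; they share only $p$, so these are all seven points. Each of the other four blocks avoids $p$ and meets each of these three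 blocks, so it has the form $\{q_i,r_j,s_k\}$. These four blocks give four strings $ijk\in\{0,1\}^3$, and any two blocks share one point, so any two strings differ in exactly two places. In each coordinate direction the eight strings form four pairs differing only there; each pair contains at most one of our four strings, hence exactly one. So changing one coordinate always switches membership, and the four strings are those of one parity. Exchanging the names $q_0,q_1$ if necessary, the parity is even, which is the Fano plane as written at the start. So $K$ is the Heawood graph.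

This completes the induction. T(K) holds for all $C_4$-free $K$, which is **Theorem 2**, and with it **Corollary 3**: a $C_4$-free matrix $A\in\{0,1\}^{n\times n}$ with at most $3n$ ones satisfies $\operatorname{perm}(A)\le24^{n/7}$. $\blacksquare$
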